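# Invertible operads and layered forests

## 1. Forests: grafting and substitution

We start with the combinatorial object on which everything turns, and then say what it is for.

**Definition 1.1 (forest).** Let $w=(p:I\to V)$ be a surjection of finite sets. Read $V$ as a set of vertices and $I_v=p^{-1}(v)$ as the inputs of the vertex $v$. A *forest on $w$ from $T$ (leaves) to $T'$ (roots)*, for finite sets $T,T'$, is a bijection
$$\varphi: T\sqcup V\;\cong\; T'\sqcup I$$
that is acyclic in the following sense. Both sides are the set of *edges*. Each edge has a source, which is a leaf or a vertex (the edge is then the output of that vertex), and a target, which is a root or an input of a vertex. From an edge with target $i\in I$ pass to the output edge of $p(i)$, and repeat. Acyclic means that this procedure always ends in $T'$.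

Following edges towards the root gives a *leaf–root map* $T\to T'$. It is surjective: starting from a root, walk backwards; whenever the source of the current edge is a vertex, go on through one of its inputs (there is one, since $p$ is surjective). By acyclicity no edge repeats, so the walk ends at a leaf. Over each root sits one *tree*. A *vertexless* tree is a single edge that is both a leaf and a root.

**Example 1.2.** Let $V=\{1,2\}$ with two inputs each, $|T|=3$, $|T'|=1$. In a forest on this $w$ the root edge must be the output of a vertex (2 choices), the output of the other vertex goes to one of the two inputs of the first (2 choices), and the leaves fill the remaining three inputs ($3!$ choices). So $24$ of the $5!$ bijections are acyclic. In general $|T|+|V|=|T'|+|I|$; so a tree whose vertices have $n_1,\dots,n_r$ inputs has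
$$n=1+\sum_{i=1}^r(n_i-1)\quad\text{leaves.}\tag{1}$$

Forests can be combined in two ways.

*Grafting.* Forests on $w_1$ from $T$ to $T'$ and on $w_2$ from $T'$ to $T''$ give one on $w_1\sqcup w_2$ from $T$ to $T''$:
$$T\sqcup V_1\sqcup V_2\cong T'\sqcup I_1\sqcup V_2\cong T''\sqcup I_1\sqcup I_2 .$$
Leaf–root maps compose under grafting.

*Substitution.* Let $f$ be a forest on $w=(I\to V)$ from $T$ to $T'$, and let $g$ be a forest on $w'=(I'\to V')$ from $I$ to $V$ whose leaf–root map is $p:I\to V$. So $g$ consists of one tree $g_v$ for each $v\in V$, with leaf set $I_v$. Replace each vertex $v$ of $f$ by $g_v$; this gives a forest $f\circ g$ on $w'$ from $T$ to $T'$. As a bijection $T\sqcup V'\to T'\sqcup I'$: apply $f$ or $g$ and, whenever the value lies in $I$ (respectively $V$), go on with $g$ (respectively $f$), until it lies in $T'\sqcup I'$. This stops because the walk follows edges of $f$ towards the root. If $g_v$ is vertexless, then $v$ has a single input and the two edges at $v$ are merged. Substitution does not change the leaf–root map. It happens one vertex at a time, so it is associative and commutes with grafting.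

**Definition 1.3 (the category $W$).** Objects are surjections $w=(p:I\to V)$ of finite sets. A morphism $w\to w'=(p':I'\to V')$ is a forest on $w$ from $I'$ to $V'$ with leaf–root map $p'$: for each $v'\in V'$, a tree with leaf set $I'_{v'}$ built from some of the vertices of $w$. It has an underlying map $\alpha:V\to V'$ sending a vertex to the root of its tree. Composition is substitution. The tensor product is $\sqcup$, with unit $\varnothing$.

For a surjection $s:T\to T'$ write $[s]$ for $s$ regarded as an object of $W$. By definition
$$\{\text{forests on }w\text{ from }T\text{ to }T'\text{ with leaf–root map }s\}=W(w,[s]).\tag{2}$$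
Write $[n]\in W$ for the corolla with one vertex and $n\ge1$ inputs. Every object is a disjoint union of corollas. The vertexless tree is a morphism $\varnothing\to[1]$, and a two-vertex tree is a morphism $[n]\sqcup[m]\to[n+m-1]$. A morphism $w\to\varnothing$ has $\alpha:V\to\varnothing$, so it exists only for $w=\varnothing$.

What $W$ is for: a symmetric monoidal functor out of $W$ is the same thing as an operad. An *invertible* operad will turn out to be a functor that sends every object to an invertible object and every morphism to an equivalence. Thus invertible operads only see $W$ after all objects and all morphisms have been inverted. The main theorem says what remains: the sphere spectrum, generated by the binary corolla $[2]$. The proof slices forests into layers.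

## 2. Invertible operads and coendomorphism operads

"Category" means $\infty$-category where appropriate, "isomorphism class" means equivalence class, $\mathcal S$ is the $\infty$-category of spaces and $\mathrm{Sp}$ that of spectra.

**Operads.** An operad here has terms $O(n)$ for $n\ge1$ only. Let $\mathrm{Op}$ be the set-valued colored operad with colors $n\geq 1$ in which an element of $\mathrm{Op}(n_1,\dots,n_r;n)$, $r\ge0$, is a rooted tree without nullary vertices, with leaves labeled by $\{1,\dots,n\}$, vertices labeled $1,\dots,r$, and inputs of vertex $i$ labeled by $\{1,\dots,n_i\}$; composition is substitution. For a symmetric monoidal $\infty$-category $(\mathcal C,\otimes,\mathbf 1)$ put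
$$\mathrm{Operad}(\mathcal C):=\mathrm{Alg}_{\mathrm{Op}}(\mathcal C).$$
So each tree gives a structure map $O(n_1)\otimes\cdots\otimes O(n_r)\to O(n)$. The one-vertex trees give the $\Sigma_n$-action on $O(n)$, the vertexless tree ($r=0$, $n=1$) gives the unit $\mathbf 1\to O(1)$, and two-vertex trees give partial compositions $\circ_i$. There is no condition on $O(1)$: an associative algebra $A$ in spectra gives an operad with $O(1)=A$ and $O(n)=\ast$ for $n\ge2$.

The levelwise product $(O\otimes P)(n)=O(n)\otimes P(n)$ is the pointwise symmetric monoidal structure on $\mathrm{Alg}_{\mathrm{Op}}(\mathcal C)$ (Lurie, *Higher Algebra*, 3.2.4.3–4; cited below as [HA]). Its unit is $\mathrm{Comm}$, with $\mathrm{Comm}(n)=\mathbf 1$ and all structure maps equivalences. $\mathrm{Pic}(\mathcal D)$ denotes the group of isomorphism classes of $\otimes$-invertible objects of $\mathcal D$.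

**The question.** Let $L\mathrm{Sp}$ be a nonzero compactly generated Bousfield localization of $\mathrm{Sp}$, with localized smash product $\wedge$ and unit $L\mathbb S$ (not necessarily compact); for example $\mathrm{Sp}$ itself. For $X\in L\mathrm{Sp}$ the coendomorphism operad has $\mathrm{CoEnd}(X)(n)=F(X,X^{\wedge n})$ for $n\geq 1$, with $F$ the internal mapping object. If $X$ is invertible, then $\mathrm{CoEnd}(X)(1)\simeq L\mathbb S$ and $\mathrm{CoEnd}(X)(n)\simeq X^{\wedge(n-1)}$; for instance $\mathrm{CoEnd}(\Sigma\mathbb S)(n)\simeq\Sigma^{n-1}\mathbb S$. There is a homomorphism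
$$\mathrm{Pic}(L\mathrm{Sp},\wedge)\to\mathrm{Pic}(\mathrm{Operad}(L\mathrm{Sp}),\wedge),\qquad X\mapsto\mathrm{CoEnd}(X).\tag{3}$$
The question, from Connor Malin, "Unstable $1$-semiadditivity as classifying Goodwillie towers", arXiv:2506.11245 (2025), is whether (3) is an isomorphism for every such $L\mathrm{Sp}$, and in particular for $\mathrm{Sp}$. In plain words: is every invertible operad a coendomorphism operad, and does the operad determine $X$? The second half is easy, since $X\simeq\mathrm{CoEnd}(X)(2)$. The first half asks that all terms, group actions and coherences of an invertible operad be determined by one object.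

**Theorem A.** For every symmetric monoidal $\infty$-category $\mathcal C$, the map $\mathrm{ev}_2:\mathrm{Pic}(\mathrm{Operad}(\mathcal C))\to\mathrm{Pic}(\mathcal C)$, $O\mapsto O(2)$ (forgetting the $\Sigma_2$-action), is an isomorphism.

**Corollary.** For every nonzero compactly generated localization $L\mathrm{Sp}$, in particular for $\mathrm{Sp}$, the homomorphism (3) is an isomorphism, with inverse $O\mapsto O(2)$.

*Proof from Theorem A.* For invertible $X$ the operad $\mathrm{CoEnd}(X)$ is invertible and $\mathrm{CoEnd}(X)(2)\simeq X$, so $\mathrm{ev}_2\circ\mathrm{CoEnd}=\mathrm{id}$. As $\mathrm{ev}_2$ is bijective, $\mathrm{CoEnd}=\mathrm{ev}_2^{-1}$. $\square$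

These are the only facts about $\mathrm{CoEnd}$ that we use.

## 3. Invertible operads are functors into the Picard groupoid

**Step 1. Envelope.** *Purpose: replace operads by functors.* The symmetric monoidal envelope $\mathrm{Env}(\mathrm{Op})$ satisfies
$$\mathrm{Alg}_{\mathrm{Op}}(\mathcal C)\simeq\mathrm{Fun}^\otimes(\mathrm{Env}(\mathrm{Op}),\mathcal C)\tag{4}$$
by [HA, 2.2.4.9]. Since $\mathrm{Op}$ is set-valued, $\mathrm{Env}(\mathrm{Op})$ is an ordinary category: objects are finite families of colors, and a morphism is a map of index sets together with one operation for each element of the target index set. Record a family $(n_v)_{v\in V}$ by the surjection $\coprod_v\{1,\dots,n_v\}\to V$. A morphism becomes a map $\alpha:V\to V'$ with, for each $v'$, a tree with vertex set $\alpha^{-1}(v')$ and leaf set $I'_{v'}$. This is Definition 1.3, so $\mathrm{Env}(\mathrm{Op})\simeq W$.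

**Lemma 3.1.** Let $f:A\to B$ and $g:C\to D$ be maps between invertible objects of a symmetric monoidal $\infty$-category such that $f\otimes g$ is an equivalence. Then $f$ and $g$ are equivalences.

*Proof.* From $f\otimes g=(1_B\otimes g)(f\otimes1_C)$ we see that $f\otimes 1_C$ has a left inverse, namely $(f\otimes g)^{-1}(1_B\otimes g)$. From $f\otimes g=(f\otimes1_D)(1_A\otimes g)$ we see that $f\otimes1_D$ has a right inverse. Tensor the first with $C^{-1}$ and the second with $D^{-1}$: $f$ has a left inverse and a right inverse, so it is an equivalence. By symmetry so is $g$. $\square$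

Let $\mathcal P\subset\mathcal C$ be the subcategory of invertible objects and equivalences between them. It is a symmetric monoidal $\infty$-groupoid in which every object is invertible, that is, a grouplike $E_\infty$-space, with $\pi_0\mathcal P=\mathrm{Pic}(\mathcal C)$.

**Lemma 3.2.** $O$ is invertible in $\mathrm{Operad}(\mathcal C)$ if and only if all $O(n)$ are invertible and all structure maps $O(n_1)\otimes\cdots\otimes O(n_r)\to O(n)$ (including $r=0$) are equivalences. Hence the space of invertible operads is $\mathrm{Fun}^\otimes(W,\mathcal P)$.

*Proof.* Suppose $O\otimes P\simeq\mathrm{Comm}$. Evaluation at a color is symmetric monoidal, so $O(n)$ and $P(n)$ are invertible. Let $f$ be an operation of $\mathrm{Op}$, with structure maps $f_O,f_P$. After a shuffle of tensor factors, $f_O\otimes f_P$ is identified with $f_{\mathrm{Comm}}$, an equivalence. Sources and targets are invertible, so $f_O$ is an equivalence by Lemma 3.1.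

Conversely, every morphism of $W$ is, up to isomorphism, a tensor product of operations of $\mathrm{Op}$. So the stated conditions say exactly that $O:W\to\mathcal C$ factors through $\mathcal P$. Since $\mathcal P$ is grouplike, inversion is an $E_\infty$-map $\mathcal P\to\mathcal P$. Composing $O$ with it gives an operad whose pointwise product with $O$ is the constant functor $\mathbf 1$, that is, $\mathrm{Comm}$.

For the last sentence: $\mathcal P$ contains all equivalences between its objects, so $\mathrm{Fun}^\otimes(W,\mathcal P)$ is a union of components of $\mathrm{Fun}^\otimes(W,\mathcal C)^\simeq$, namely those of the invertible operads. $\square$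

**Example 3.3.** The operad with $O(1)=A$ and $O(n)=\ast$ for $n\ge2$ is never invertible in $L\mathrm{Sp}\not\simeq\ast$: $O(2)=\ast$ is not invertible.

## 4. Arity by arity, and where this stops

**Discrete case.** Let $\mathcal C$ be an abelian group $A$ viewed as a discrete symmetric monoidal category. By Lemma 3.2 an invertible operad is a sequence $a_n\in A$, $n\ge1$, with $a_1=0$ and $a_{n_1}+\dots+a_{n_r}=a_n$ for every tree. The two-vertex trees give $a_n+a_2=a_{n+1}$, so $a_n=(n-1)a_2$. Conversely, for any $a\in A$ the sequence $(n-1)a$ works for every tree, by (1). So Theorem A holds here. For general $\mathcal C$ the same computation gives $O(1)\simeq\mathbf 1$ and $O(n)\simeq O(2)^{\otimes(n-1)}$, without any control of the structure maps.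

**A case with signs.** Let $\mathcal C$ be graded vector spaces over a field with $1\ne-1$, with the Koszul sign. Let $O$ be an invertible operad with $O(2)$ a line spanned by $\mu$ in degree $d$, and let the transposition act by $\mu\tau=\varepsilon\mu$, $\varepsilon=\pm1$. Theorem A says that $\varepsilon$ cannot be chosen freely. Indeed $\varepsilon=(-1)^d$ is forced, as follows.

The line $O(3)$ is spanned by $\mu\circ_1\mu$. A one-dimensional representation of $\Sigma_3$ factors through $\mathbb Z/2$, so $3$-cycles act trivially. Equivariance gives $(\mu\tau)\circ_1\mu=(\mu\circ_2\mu)\rho$ with $\rho$ a $3$-cycle. Hence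
$$\mu\circ_2\mu=\varepsilon\,\mu\circ_1\mu .\tag{5}$$
In arity $4$ use (5) and associativity $(\lambda\circ_i\mu)\circ_{i-1+j}\nu=\lambda\circ_i(\mu\circ_j\nu)$:
$$(\mu\circ_1\mu)\circ_3\mu=\varepsilon(\mu\circ_2\mu)\circ_3\mu=\varepsilon\,\mu\circ_2(\mu\circ_2\mu)=\mu\circ_2(\mu\circ_1\mu)=(\mu\circ_2\mu)\circ_2\mu,$$
$$(\mu\circ_2\mu)\circ_2\mu=\varepsilon(\mu\circ_1\mu)\circ_2\mu=\varepsilon\,\mu\circ_1(\mu\circ_2\mu)=\mu\circ_1(\mu\circ_1\mu)=(\mu\circ_1\mu)\circ_1\mu .$$
The interchange axiom has a Koszul sign, because two copies of $\mu$ change places:
$$(\mu\circ_1\mu)\circ_3\mu=(-1)^{d}(\mu\circ_2\mu)\circ_1\mu=(-1)^d\varepsilon\,(\mu\circ_1\mu)\circ_1\mu .$$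
The element $(\mu\circ_1\mu)\circ_1\mu$ is nonzero, since structure maps are isomorphisms. So $(-1)^d\varepsilon=1$. This agrees with coendomorphisms: on $F(X,X\otimes X)$ with $X$ a line in degree $d$, the swap acts by $(-1)^d$.

**Where it stops.** In an ordinary category the relations used above are equalities, and finitely many of them sufficed for $\varepsilon$. In an $\infty$-category the $\Sigma_n$-actions are maps from $B\Sigma_n$ into a space, each relation is a path, and relations between relations in higher arities carry further data without end. In the language of the next section, the discrete computation determines only $\pi_0$ of a certain spectrum $E$, and the sign computation is a relation in $\pi_1$. To compare maps out of $E$ with maps out of $\mathbb S$ for arbitrary $\mathcal C$ we need control of all homotopy groups of $E$ at once. We therefore identify $E$ as a spectrum, without generators and relations.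

## 5. The spectrum $E$, and why $E\simeq\mathbb S$ suffices

**Recollections.** $\mathrm{CMon}(\mathcal S)$ is the category of $E_\infty$-spaces; sifted colimits (for instance over $\Delta^{op}$) are computed in $\mathcal S$. Group completion $B^\infty:\mathrm{CMon}(\mathcal S)\to\mathrm{Sp}_{\ge0}\subset\mathrm{Sp}$ is left adjoint to $\Omega^\infty:\mathrm{Sp}_{\geq 0}\to\mathrm{CMon}(\mathcal S)$, and $\Omega^\infty$ is fully faithful with image the grouplike $E_\infty$-spaces. $B^\infty$ preserves colimits, and also finite products, since these agree with finite coproducts on both sides. Moreover $\Omega^\infty B^\infty M\simeq\Omega BM$. The free $E_\infty$-space on $G$ is $\mathrm{Fr}(G)=\coprod_n(G^n)_{h\Sigma_n}$, and $B^\infty\mathrm{Fr}(G)=\Sigma^\infty_+G$. For example $\mathrm{Fr}(\ast)$ is the groupoid $\mathrm{Fin}^\simeq$ of finite sets, and $B^\infty\mathrm{Fin}^\simeq=\mathbb S$.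

For a category $C$ put $N_kC=\mathrm{Fun}([k],C)^\simeq$ (chains of length $k$ and isomorphisms of chains) and $|C|=\mathrm{colim}_{k\in\Delta^{op}}N_kC$, the space obtained by inverting all morphisms. An adjunction induces an equivalence on $|\cdot|$; so $|C|\simeq\ast$ if $C$ has an initial or a terminal object. Since $\Delta^{op}$ is sifted, $|\cdot|$ preserves finite products, and for symmetric monoidal $C$ the colimit $|C|$ may be taken in $\mathrm{CMon}(\mathcal S)$.

**Definition 5.1.** $E:=B^\infty|W|$. The object $[2]\in W$ gives a map $[2]:\mathbb S\to E$.

**Theorem B.** $[2]:\mathbb S\to E$ is an equivalence.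

*Proof that Theorem B implies Theorem A.* Put $\mathrm{pic}=B^\infty\mathcal P$; as $\mathcal P$ is grouplike, $\Omega^\infty\mathrm{pic}=\mathcal P$. By Lemma 3.2, and since $\mathcal P$ is a grouplike symmetric monoidal groupoid, the space of invertible operads is
$$\mathrm{Fun}^\otimes(W,\mathcal P)\simeq\mathrm{Map}_{\mathrm{CMon}(\mathcal S)}(|W|,\mathcal P)\simeq\mathrm{Map}_{\mathrm{Sp}}(E,\mathrm{pic}).\tag{6}$$
Under (6), $\mathrm{ev}_2$ is restriction along $[2]:\mathbb S\to E$. By Theorem B this is an equivalence onto $\mathrm{Map}_{\mathrm{Sp}}(\mathbb S,\mathrm{pic})\simeq\mathcal P$. On $\pi_0$ it is the map $\mathrm{Pic}(\mathrm{Operad}(\mathcal C))\to\mathrm{Pic}(\mathcal C)$, which is a homomorphism because the product is levelwise. $\square$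

**Plan for Theorem B.** We look for a cofiber sequence $\mathbb S\to0\to\Sigma E$. The suspension $\Sigma E$ is the realization of a simplicial object $\mathrm{Bar}_\bullet$ whose simplices are families of vertices with levels. Let $Y_\bullet$ consist of the same vertices, but now connected by edges to a forest that is cut into layers. Forgetting the vertices of $Y_\bullet$ gives the nerve of the category of finite sets and surjections, and this will yield $0$. Forgetting the edges gives $\mathrm{Bar}_\bullet$. The forests without vertices give $\mathbb S$. We must show that, after realization, $Y_\bullet$ modulo vertexless forests is $\mathrm{Bar}_\bullet$.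

## 6. Layered forests

*Purpose of this section: to define the two simplicial categories strictly enough that no coherence remains to be checked.* Let $F$ be the category of finite sets and surjections, with $\sqcup$. Fix $A\sqcup B=A\times\{0\}\cup B\times\{1\}$. Then passing to subsets commutes strictly with $\sqcup$; associativity, unit and symmetry are the canonical bijections.

**Definition 6.1 ($\mathrm{Bar}_\bullet$).** Objects of $\mathrm{Bar}_l$ are pairs $(w,h)$ with $w=(I\to V)\in W$ and $h:V\to\{1,\dots,l\}$ any function. A morphism $(w,h)\to(w',h')$ is a morphism of $W$ with $h'\alpha=h$. For $\theta:[l']\to[l]$, the functor $\theta^*$ keeps the vertices with $\theta(0)<h(v)\le\theta(l')$ and their inputs, and gives them the new level $\min\{j:h(v)\le\theta(j)\}$.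

On morphisms, keep the trees of the kept $v'\in V'$; as levels are constant along $\alpha$, their vertices are exactly the kept ones. *Functoriality:* with $a=\min\{j:h(v)\le\theta(j)\}$ we have $a\le b$ if and only if $h(v)\le\theta(b)$. So for $\theta':[l'']\to[l']$, applying first $\theta^*$ and then $\theta'^*$ keeps $v$ if and only if $\theta\theta'(0)<h(v)\le\theta\theta'(l'')$ (this implies that $\theta^*$ keeps $v$), and the final level is $\min\{j:h(v)\le\theta\theta'(j)\}$. Hence $\mathrm{Bar}_\bullet$ is a strict simplicial object in symmetric monoidal categories and strict symmetric monoidal functors. $\mathrm{Bar}_0=\{\varnothing\}$ is trivial, $\mathrm{Bar}_1=W$, and decomposition by level gives equivalences $\mathrm{Bar}_l\simeq W^l$, which are the Segal maps.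

**Definition 6.2 ($Y_\bullet$).** Objects of $Y_l$ are tuples $(\sigma,w,h,(f_i)_{1\le i\le l})$, where $\sigma=(T_0\xrightarrow{s_1}\cdots\xrightarrow{s_l}T_l)\in N_lF$, $(w,h)\in\mathrm{Bar}_l$, and $f_i$ is a forest on $w_i:=w|_{h^{-1}(i)}$ from $T_{i-1}$ to $T_i$ with leaf–root map $s_i$; by (2), $f_i$ is a morphism $w_i\to[s_i]$ of $W$. A morphism to $(\sigma',w',h',(f_i'))$ is an isomorphism $\sigma\cong\sigma'$ together with a morphism $g:(w,h)\to(w',h')$ of $\mathrm{Bar}_l$ such that $f'_i\circ g_i$ equals $f_i$ transported along $\sigma\cong\sigma'$, for all $i$. The functor $\theta^*$ acts on $\sigma$ and on $(w,h)$ as before, and its $j$-th forest is the graft of the $f_i$ with $\theta(j-1)<i\le\theta(j)$ (the vertexless identity forest if there are none).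

The vertices of new level $j$ are exactly those with $\theta(j-1)<h(v)\le\theta(j)$, so this makes sense. It is functorial on morphisms because substitution commutes with grafting. Grafting is composition of bijections over disjoint subsets of the fixed sets $V,I$, so it is strictly associative and unital. Hence $Y_\bullet$ is also a strict simplicial object in symmetric monoidal categories and strict symmetric monoidal functors, and there are strict simplicial symmetric monoidal functors
$$\pi:Y_\bullet\to N_\bullet F,\qquad u:Y_\bullet\to\mathrm{Bar}_\bullet$$
that forget the vertices and the edges, respectively.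

**Example 6.3.** Let $r$ be a binary vertex, one of whose inputs is fed by a binary vertex $v$ and the other by a leaf $b$. With $l=2$, $h(v)=1$, $h(r)=2$, this is an object of $Y_2$: $T_0$ is the set of three leaves, $T_1$ consists of the output of $v$ and the edge $b$, and $T_2$ is the root. The inner face $d_1$ grafts the layers to the whole tree, on level $1$. The face $d_0$ keeps only $r$, with leaves $T_1$. The face $d_2$ keeps only $v$ and gives two trees: the corolla of $v$, and the vertexless tree $b$.

Put $X_{l,k}:=N_k(Y_l)$, a strict bisimplicial symmetric monoidal groupoid, and $z_{l,k}:=B^\infty X_{l,k}$.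

## 7. Forgetting the vertices: the total realization vanishes

**Proposition 7.1.** $\mathrm{colim}_{l,k}\,z_{l,k}\simeq0$.

**Step 1. $|Y_l|\simeq N_lF$.** *Purpose: to remove the $k$-direction.* Let $R:N_lF\to Y_l$ send $\sigma$ to the object with $w_i=[s_i]$ and $f_i=\mathrm{id}$. A morphism from $(\sigma,w,h,f)$ to $R\sigma'$ is an isomorphism $\sigma\cong\sigma'$ with maps $g_i:w_i\to[s_i']$ such that $\mathrm{id}\circ g_i$ is the transport of $f_i$. So $g$ is uniquely determined, and
$$Y_l\big((\sigma,w,h,f),R\sigma'\big)=\mathrm{Iso}(\sigma,\sigma')=N_lF\big(\pi(\sigma,w,h,f),\sigma'\big).$$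
Thus $R$ is right adjoint to $\pi_l$, and $|\pi_l|:|Y_l|\to|N_lF|=N_lF$ is an equivalence. As $\pi$ is simplicial and symmetric monoidal,
$$\mathrm{colim}_{l,k}z_{l,k}\simeq\mathrm{colim}_lB^\infty|Y_l|\simeq\mathrm{colim}_lB^\infty N_lF\simeq B^\infty|F|.$$

**Step 2. $B^\infty|F|\simeq0$.** *Purpose: to finish with a two-element monoid.* A surjection with empty source or empty target is $\varnothing\to\varnothing$, so $F=\{\varnothing\}\sqcup F_{\ge1}$, and $F_{\ge1}$ has the one-point set as terminal object. So $|F|$ is the discrete commutative monoid $M=\{0,x\}$ with $x+x=x$. View $M$ as a category with one object. The element $x$ is a natural transformation from the identity functor to the constant functor $m\mapsto0$, because $x+m=x=0+x$ for all $m$. So the identity of $BM$ is homotopic to a constant map, $BM\simeq\ast$, and $\Omega^\infty B^\infty M\simeq\Omega BM\simeq\ast$. A connective spectrum with contractible $\Omega^\infty$ is $0$. $\square$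

## 8. Filtering by the size of trees

*Purpose: to show that for fixed $k$ the trees with two or more vertices do not contribute to $\mathrm{colim}_lz_{l,k}$.*

**Step 1. Describing $X_{l,k}$.**

(i) *Objects of $Y_l$.* Grafting all layers identifies $Y_l^\simeq$ with the groupoid of triples $(w,\varphi,h)$, where $\varphi$ is a forest on $w$ with arbitrary leaf and root sets, and $h:V\to\{1,\dots,l\}$ is weakly increasing towards the root. To go back, give leaves source level $0$, give roots target level $l+1$, and otherwise use $h$. Let $T_i$ be the set of edges with source level $\le i$ and target level $>i$; in particular $T_0$ is the set of leaves and $T_l$ the set of roots. Now $T_{i-1}\sqcup V_i$ consists of the edges with source level $\le i-1$ and target level $\ge i$, together with those of source level $i$ (whose target level is automatically $\ge i$). And $T_i\sqcup I_i$ consists of the edges with source level $\le i$ and target level $\ge i+1$, together with those of target level $i$ (whose source level is automatically $\le i$). Both are the set of edges with source level $\le i$ and target level $\ge i$. The resulting bijection $T_{i-1}\sqcup V_i\cong T_i\sqcup I_i$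 is $f_i$, and it is acyclic because $\varphi$ is.

(ii) *Chains.* Given an object $y=(\sigma,w,h,(f_i))$ of $Y_l$ and a morphism $g:(w',h')\to(w,h)$ of $\mathrm{Bar}_l$, there is a lift $(\sigma,w',h',(f_i\circ g_i))\to y$. Every morphism of $Y_l$ is cartesian over $\mathrm{Bar}_l$: in a factorization problem the $\mathrm{Bar}$-component is given, the isomorphism of $\sigma$'s is forced, and the compatibility follows from associativity of substitution. So $u_l$ is fibered in groupoids. Hence a chain $y^0\to\dots\to y^k$ is, up to unique isomorphism, the same as $y^k$ together with a chain in $\mathrm{Bar}_l$ ending at $u_l(y^k)$. The levels $h^j$ with $j<k$ are determined by $h^k$. So the data are: $(\varphi,h)$, describing $y^k$, and a chain $w^0\to\dots\to w^k$ in $W$.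

(iii) *Decomposition over vertices.* A chain $w^0\to\dots\to w^k$ in $W$ decomposes uniquely over $V^k$ via $V^0\to\dots\to V^k$. Let $N^c_kW\subset N_kW$ be the groupoid of chains ending in an object with exactly one vertex. Then
$$N_kW\simeq\mathrm{Fr}(N_k^cW),\qquad N_k\mathrm{Bar}_l\simeq\mathrm{Fr}(\{1,\dots,l\}\times N_k^cW).\tag{7}$$

(iv) *Decomposition over roots.* By (i)–(iii), $X_{l,k}$ is the groupoid of triples $(\varphi,h,\kappa)$, where $\kappa$ labels each vertex $v$ of $\varphi$ by a chain $\kappa_v\in N_k^cW$ ending in $(I_v\to\{v\})$. A forest is the disjoint union of its trees, so $X_{l,k}$ is $\mathrm{Fr}$ of its subgroupoid where $\varphi$ is a tree.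

(v) *Operators.* For fixed $k$, $\theta^*$ keeps the vertices with $\theta(0)<h(v)\le\theta(l')$ with their labels, relevels them by $\min\{j:h(v)\le\theta(j)\}$, and takes as leaves and roots the edges crossing the levels $\theta(0)$ and $\theta(l')$.

**Step 2. The filtration.** Fix $k$. Let $X^{\le m}_l\subset X_{l,k}$ consist of the chains for which all trees of the forest of $y^k$ have at most $m$ vertices. By (v), operators in $l$ only prune or break trees. So $X^{\le m}_\bullet$ is a simplicial symmetric monoidal subgroupoid, levelwise free on its trees. (In the $k$-direction this fails: the last face replaces $y^k$ by $y^{k-1}$, whose trees may be larger. This is why $k$ is fixed.) Put $\mathrm{Fil}_mz_\bullet=B^\infty X^{\le m}_\bullet$. Then $\mathrm{colim}_m\mathrm{Fil}_mz_\bullet=z_{\bullet,k}$.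

**Step 3. The graded pieces.** *Purpose: to write $\mathrm{Fil}_m/\mathrm{Fil}_{m-1}$ as the suspension spectrum of a simplicial pointed groupoid.* Let $m\ge1$. Let $X^{=m}_l\subset X^{\le m}_l$ be the part where all trees have exactly $m$ vertices, with operators "apply $\theta^*$, then delete all trees with fewer than $m$ vertices". Here the whole chain $y^0\to\dots\to y^k$ decomposes over the trees of $y^k$, and deletion means passing to subsets. A tree with fewer than $m$ vertices only produces trees with fewer than $m$ vertices, so it makes no difference whether it is deleted before or after an operator. Hence these operators are strictly functorial, and deletion is a simplicial symmetric monoidal functor $X^{\le m}_\bullet\to X^{=m}_\bullet$. Its restriction to $X^{\le m-1}_\bullet$ factors through $\{\varnothing\}$. So there is a map of simplicial spectra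
$$\mathrm{cofib}(\mathrm{Fil}_{m-1}z_\bullet\to\mathrm{Fil}_mz_\bullet)\to B^\infty X^{=m}_\bullet .$$
Let $A_l$ and $G_l$ be the groupoids of trees (with levels and labels) with $<m$ and with exactly $m$ vertices. Levelwise $B^\infty$ gives the split cofiber sequence $\Sigma^\infty_+A_l\to\Sigma^\infty_+(A_l\sqcup G_l)\to\Sigma_+^\infty G_l$, so the map is an equivalence.

Apply $\theta^*$ to a tree with $m\ge1$ vertices. If all vertices are kept, they have levels in $(\theta(0),\theta(l')]$. The edges crossing level $\theta(0)$ are then exactly the leaves, and those crossing $\theta(l')$ are exactly the root; so the result is the same tree. If some vertex is dropped, all resulting trees have fewer than $m$ vertices and are deleted. Hence $G_{l+}:=G_l\sqcup\{\varnothing\}$ is a simplicial pointed subgroupoid of $X^{=m}_\bullet$. The pointed simplicial map $G_{\bullet+}\to\Omega^\infty B^\infty X^{=m}_\bullet$ is adjoint to $\Sigma^\infty G_{\bullet+}\to B^\infty X^{=m}_\bullet$, a levelwise equivalence because $X^{=m}_l\simeq\mathrm{Fr}(G_l)$. Taking colimits,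
$$\mathrm{colim}_l\,\mathrm{cofib}(\mathrm{Fil}_{m-1}z_l\to\mathrm{Fil}_mz_l)\simeq\Sigma^\infty|G_{\bullet+}|.\tag{8}$$

**Step 4. One tree at a time.** *Purpose: to separate the tree from its levels.* In a tree with $m\ge1$ vertices, the root edge is the output of a vertex $r$: if it were a leaf, no vertex could reach the root. So the tree is determined, up to unique isomorphism, by the data not naming leaves and root: a surjection $I\to V$ with $|V|=m$, a root vertex $r\in V$, and an acyclic injection $V\setminus\{r\}\to I$. Let $\mathcal T$ be the groupoid of such data $\tau$ equipped with labels $\kappa$, and let $H_l(\tau)$ be the set of functions $h:V\to\{1,\dots,l\}$ weakly increasing towards the root. Then $G_{l+}$ is the groupoid of pairs $(\tau,h)$ with a base point added. The operators change only $h$, by the releveling rule, or go to the base point when a vertex is dropped. So $\tau\mapsto H_\bullet(\tau)_+$ is a functor from $\mathcal T$ to pointed simplicial sets, and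
$$|G_{\bullet+}|\simeq\mathrm{colim}_{\tau\in\mathcal T}|H_\bullet(\tau)_+|\quad\text{in pointed spaces.}\tag{9}$$

**Step 5. The cancellation.**

**Proposition 8.1.** For $m\ge2$, $|H_\bullet(\tau)_+|$ is contractible.

*Proof.* Let $J$ be the poset of subsets of $V$ that are closed under passing to vertices further towards the leaves. To $h\in H_l(\tau)$ assign $D_j=\{v:h(v)\le j\}$. As $h$ increases weakly towards the root, $D_j\in J$, and $D_0=\varnothing$, $D_l=V$. Conversely, a chain $D_0\subset\dots\subset D_l$ in $J$ with $D_0=\varnothing$ and $D_l=V$ comes from $h(v)=\min\{j:v\in D_j\}$. The releveling rule gives $\theta^*(D_j)_j=(D_{\theta(j)})_j$. A vertex is dropped if and only if $D_{\theta(0)}\ne\varnothing$ or $D_{\theta(l')}\ne V$. Therefore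
$$H_\bullet(\tau)_+=N(J)\big/\big(N(J\setminus\{\varnothing\})\cup N(J\setminus\{V\})\big).$$
$N(J)$ is contractible, since $J$ has minimum $\varnothing$. $J\setminus\{\varnothing\}$ has maximum $V$, and $J\setminus\{V\}$ has minimum $\varnothing$; so both subcomplexes are contractible. Their intersection is $N(J\setminus\{\varnothing,V\})$. All vertices lie on the leaf side of $r$, so an element of $J$ containing $r$ equals $V$. Thus every element of $J\setminus\{\varnothing,V\}$ is contained in $V\setminus\{r\}$, which lies in $J$ and is nonempty since $m\ge2$. So $V\setminus\{r\}$ is the maximum of $J\setminus\{\varnothing,V\}$, and the intersection is contractible. Hence the union is contractible, and so is the quotient. $\square$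

**Example 8.2.** For the tree of Example 6.3, $J=\{\varnothing\subset\{v\}\subset\{v,r\}\}$ and the quotient is $\Delta^2$ modulo its faces $d_0$ and $d_2$, which is contractible. For $m=1$ we have $J=\{\varnothing\subset V\}$, and the quotient is $\Delta^1/\partial\Delta^1$, a circle. So one-vertex trees do survive, with a shift by one.

**Step 6. Conclusion for fixed $k$.** A colimit in pointed spaces of contractible pointed spaces is contractible. By (8), (9) and Proposition 8.1, $\mathrm{colim}_l\mathrm{Fil}_{m-1}z_l\to\mathrm{colim}_l\mathrm{Fil}_mz_l$ is an equivalence for all $m\ge2$. Taking the colimit over $m$,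
$$\mathrm{colim}_l\,\mathrm{Fil}_1z_l\;\xrightarrow{\ \simeq\ }\;\mathrm{colim}_l\,z_{l,k}.\tag{10}$$

## 9. Forgetting the edges: comparison with $\mathrm{Bar}_\bullet$

**Step 1. The vertexless part is $\mathbb S$.** If $w^k=\varnothing$, then all $w^j=\varnothing$, because only $\varnothing$ maps to $\varnothing$ in $W$. So, unlike the other filtration steps, the $X^{\le0}_{l,k}$ form a *bi*simplicial symmetric monoidal subgroupoid of $X_{\bullet,\bullet}$. A vertexless forest is a bijection from leaves to roots, so $X^{\le0}_{l,k}$ consists of chains of bijections $T_0\cong\dots\cong T_l$ and chains of isomorphisms between these. All structure maps are equivalences, with value $\mathrm{Fin}^\simeq=\mathrm{Fr}(\ast)$. Since $\Delta^{op}$ and $\Delta^{op}\times\Delta^{op}$ are weakly contractible, $B^\infty X^{\le0}$ has colimit $\mathbb S$, both over $l$ for each fixed $k$ and over $(l,k)$.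

**Step 2. The comparison map.** The functor $u$ induces a bisimplicial symmetric monoidal functor $X_{l,k}\to N_k\mathrm{Bar}_l$, whose restriction to $X^{\le0}$ factors through $\{\varnothing\}$. So we get maps, natural in $k$,
$$\mathrm{cofib}\big(\mathbb S\to\mathrm{colim}_lz_{l,k}\big)\to\mathrm{colim}_l\,B^\infty N_k\mathrm{Bar}_l.\tag{11}$$

**Step 3. Each map (11) is an equivalence.** By (10), the source of (11) is $\mathrm{colim}_l\,\mathrm{cofib}(\mathrm{Fil}_0z_l\to\mathrm{Fil}_1z_l)$. It suffices that the map is an equivalence for each $l$. In a one-vertex tree the leaves and the root are identified with the inputs and the vertex, so the groupoid of one-vertex trees at level $l$ is $\{1,\dots,l\}\times N_k^cW$ (the level and the label). The functor $u$ sends the vertexless tree to $\varnothing$ and is the identity on the data of one-vertex trees. With (7), the map at level $l$ is the identification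
$$\mathrm{cofib}\big(\mathbb S\to\Sigma^\infty_+(\ast\sqcup\{1,\dots,l\}\times N_k^cW)\big)\xrightarrow{\ \simeq\ }\Sigma^\infty_+(\{1,\dots,l\}\times N_k^cW)\simeq B^\infty N_k\mathrm{Bar}_l .$$

**Step 4. The colimit over $k$.** By Proposition 7.1 and Step 1, the source of (11) becomes $\mathrm{cofib}(\mathbb S\to0)=\Sigma\mathbb S$. The target becomes $\mathrm{colim}_lZ_l$ with $Z_l:=B^\infty|\mathrm{Bar}_l|$. Hence
$$\Sigma\mathbb S\simeq\mathrm{colim}_l\,Z_l.\tag{12}$$

## 10. $\mathrm{Bar}_\bullet$ realizes to $\Sigma E$; the binary corolla generates

**Lemma 10.1.** $\mathrm{colim}_lZ_l\simeq\Sigma E$.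

*Proof.* *Purpose: to identify $Z_\bullet$ with $E$ tensored with the simplicial circle.* We have $Z_0=0$ and $Z_1=E$. The Segal maps $Z_l\to Z_1^l$, with components $\rho_j^*$ for $\rho_j:[1]\to[l]$ with image $\{j-1,j\}$, are equivalences, since $\mathrm{Bar}_l\simeq W^l$ and $|\cdot|$ and $B^\infty$ preserve finite products.

For a simplicial set $K$ with finitely many simplices in each degree, let $E\otimes K$ be the simplicial spectrum $[n]\mapsto\bigoplus_{K_n}E$. By the Yoneda lemma, maps $E\otimes\Delta^q\to Z_\bullet$ are the same as maps $E\to Z_q$. So the identity of $E=Z_1$ gives $E\otimes\Delta^1\to Z_\bullet$. The space of maps from $E\otimes\partial\Delta^1$ to $Z_\bullet$ is $\mathrm{Map}(E,Z_0)^2\simeq\ast$, so the map factors, in an essentially unique way, through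
$$Q_\bullet:=\mathrm{cofib}(E\otimes\partial\Delta^1\to E\otimes\Delta^1)\to Z_\bullet .$$
In degree $n$, $Q_n$ is the sum of copies of $E$ over the nonconstant monotone maps $[n]\to[1]$. These are $\sigma_1,\dots,\sigma_n$, where $\sigma_i(j)=1$ if and only if $j\ge i$. The map $Q_n\to Z_n$ is $\sigma_i^*:Z_1\to Z_n$ on the $i$-th summand. Compose with the Segal map: $\rho_j^*\sigma_i^*=(\sigma_i\rho_j)^*$ is the identity for $i=j$; for $i\ne j$ the map $\sigma_i\rho_j$ is constant, so $(\sigma_i\rho_j)^*$ factors through $Z_0=0$. So $Q_n\to Z_n\to Z_1^n$ is the identity matrix. The second map is an equivalence, hence so is $Q_n\to Z_n$. Finally $\mathrm{colim}_n Q_n$ is the cofiber of the fold map $E\oplus E\to E$, because $\mathrm{colim}(E\otimes\Delta^q)=E$. This cofiber is $\Sigma E$. $\square$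

**End of the proof of Theorem B.** By (12) and Lemma 10.1, $\Sigma\mathbb S\simeq\Sigma E$, so $E\simeq\mathbb S$ and $\pi_0E\cong\mathbb Z$. It remains to find the class of $[2]$. The group $\pi_0E$ is the group completion of $\pi_0|W|$, so it is generated by the classes $[n]$, $n\ge1$. The morphism $\varnothing\to[1]$ gives $[1]=0$. The two-vertex trees $[n]\sqcup[m]\to[n+m-1]$ give $[n]+[m]=[n+m-1]$, so $[n+1]=[n]+[2]$ and $[n]=(n-1)[2]$. Hence $[2]$ generates $\pi_0E\cong\mathbb Z$. Under $E\simeq\mathbb S$, the map $[2]:\mathbb S\to E\simeq\mathbb S$ is multiplication by $\pm1$, which is an equivalence. This proves Theorem B, and with it Theorem A and the Corollary. $\blacksquare$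

The hypotheses that $L\mathrm{Sp}$ is nonzero and compactly generated belong to the question; the proof uses only that it is a symmetric monoidal $\infty$-category.

## 11. Complements: automorphisms, recognition, arity zero

**(a) Picard spectra.** For every $\mathcal C$, $\mathrm{ev}_2$ induces an equivalence $\mathrm{pic}(\mathrm{Operad}(\mathcal C))\simeq\mathrm{pic}(\mathcal C)$. Indeed, by Section 5 it is an equivalence $\mathrm{Map}(E,\mathrm{pic})\simeq\mathrm{Map}(\mathbb S,\mathrm{pic})$ of underlying spaces, and it is symmetric monoidal. Looping at an invertible operad $O$ gives $\mathrm{Aut}_{\mathrm{Operad}}(O)\simeq\mathrm{Aut}(O(2))\simeq\mathrm{GL}_1(\mathbf 1)$. And $O$, with all $\Sigma_n$-actions and coherences, is determined by the object $O(2)$ without its $\Sigma_2$-action.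

**(b) Recognition.** For $O\in\mathrm{Operad}(L\mathrm{Sp})$ the following are equivalent:

1. $O\simeq\mathrm{CoEnd}(X)$ for some invertible $X$ (then $X\simeq O(2)$);
2. $O$ is invertible;
3. $L\mathbb S\to O(1)$ is an equivalence, $O(2)$ is invertible, and $\circ_1:O(2)\wedge O(n)\to O(n+1)$ is an equivalence for all $n\ge2$.

*Proof.* (1)$\Leftrightarrow$(2) is the Corollary, and (2)$\Rightarrow$(3) is Lemma 3.2. Assume (3). Then all $O(n)$ are invertible. We show by induction on $n$ that $\circ_1:O(n)\wedge O(m)\to O(n+m-1)$ is an equivalence for all $m$. If $n=1$ or $m=1$, this holds by unitality, since $L\mathbb S\to O(1)$ is an equivalence. For $n=2$ and $m\ge2$ it is the hypothesis. For the step from $n\ge2$ to $n+1$, with $m\ge2$, consider $(a\circ_1b)\circ_1c=a\circ_1(b\circ_1c)$ on $O(2)\wedge O(n)\wedge O(m)$. The route on the right passes through $O(2)\wedge O(n+m-1)$; its first map is an equivalence by induction, and its second by hypothesis, as $n+m-1\ge2$. The first map on the left, onto $O(n+1)\wedge O(m)$, is an equivalence by hypothesis. So the remaining map $\circ_1$ on $O(n+1)\wedge O(m)$ is one too. By equivariance all $\circ_i$ are equivalences.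 Every structure map is a composite of maps $\circ_i$, units and permutations, so $O$ is invertible by Lemma 3.2. $\square$

**(c) Operads with an arity-zero term.** Theorems A and B and (a) also hold for operads with terms $O(n)$, $n\ge0$. In the proof, allow nullary vertices, let the objects of $W$ be arbitrary maps $I\to V$ of finite sets, and replace $F$ by the category $\mathrm{Fin}$ of all finite sets and maps. The places to check are these.

- Section 3 does not depend on which colors occur.
- Surjectivity was used to know that leaf–root maps lie in $F$, and to identify $|F|$. Now leaf–root maps are arbitrary maps. The adjunction in Section 7 is unchanged, and $|\mathrm{Fin}|\simeq\ast$ because $\varnothing$ is initial; so $B^\infty|\mathrm{Fin}|\simeq0$.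
- In Section 8, the description of $X_{l,k}$ and of the operators did not use inputs of vertices to be nonempty. A tree with a vertex still has a root vertex with all other vertices on its leaf side, and this is all that Steps 3–5 use.
- In Section 9, only $\varnothing$ maps to $\varnothing$ in $W$, again because $V\to\varnothing$ forces $V=\varnothing$, and a forest without roots is empty by acyclicity. Lemma 10.1 is unchanged.
- In $\pi_0E$ there is the new generator $[0]$, and $[0]+[2]=[1]=0$. So $\pi_0E$ is still generated by $[2]$.

Forgetting $O(0)$ commutes with $\mathrm{ev}_2$, and $\mathrm{ev}_2$ is an equivalence on spaces of invertible operads in both settings. So every invertible operad without arity-zero term extends, uniquely up to contractible choice, to an invertible operad with arity-zero term; and then $O(0)\otimes O(2)\simeq O(1)\simeq\mathbf 1$ gives $O(0)\simeq O(2)^{-1}$.
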